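# Intermittency on moving catalysts: no finite threshold in dimension four

## 1. The catalytic parabolic Anderson model and its Lyapunov exponents

**Definition 1 (reactant and catalyst).** For $x\in\mathbb{Z}^d$ and $t\ge 0$ consider
$$\frac{\partial}{\partial t}u(x,t)=\kappa\Delta u(x,t)+\gamma\,\xi(x,t)\,u(x,t),\qquad u(\cdot,0)\equiv 1,$$
where $\Delta f(x)=\sum_{y:|y-x|=1}[f(y)-f(x)]$ is the discrete Laplacian, $\kappa\in[0,\infty)$ is the diffusion constant of the reactant $u$, and $\gamma\in(0,\infty)$ is the coupling constant. The catalyst is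
$$\xi(x,t)=\sum_k\delta_x(Y_k(t)),$$
the number of catalyst particles at $x$ at time $t$. The $Y_k$ are independent continuous-time simple random walks with generator $\Delta$, and their starting points form a Poisson random field on $\mathbb{Z}^d$ with intensity $\rho\in(0,\infty)$. Expectation over the catalyst is written $\mathbb{E}$.

*Example.* Let $\kappa=0$. The equation at $x=0$ is an ordinary differential equation, so $u(0,t)=\exp\big(\gamma\int_0^t\xi(0,s)\,ds\big)$: the reactant sits still and grows at rate $\gamma$ times the number of catalyst particles on top of it.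

We use $u$ through the Feynman–Kac formula
$$u(0,t)=E_0\exp\Big(\gamma\int_0^t\xi(X(s),t-s)\,ds\Big),\tag{1.1}$$
where $X$ is a walk with generator $\kappa\Delta$ started at $0$.

**Definition 2 (Green function, weakly catalytic range).** Let $p_u(x)=p_u(0,x)$ be the transition kernel of the walk with generator $\Delta$, and let $G=G_d=\int_0^\infty p_u(0)\,du$. It is finite for $d\ge3$. An integer $p$ is in the weakly catalytic regime if $p<1/(G_d\gamma)$. We always assume $\gamma<1/(2G_d)$, and let $p^*=p^*(d,\gamma)$ be the largest integer with $p^*<1/(G_d\gamma)$, so $p^*\ge2$.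

*Example.* If $\gamma=0.3/G_d$ then $1/(G_d\gamma)=10/3$ and $p^*=3$. If $\gamma=1/(3G_d)$ then $p^*=2$, because the inequality is strict.

**Definition 3 (annealed Lyapunov exponents).** For $p=1,2,\dots$
$$\lambda_p(\kappa)=\lim_{t\to\infty}\frac1t\log\big(\mathbb{E}[u(0,t)^p]\big)^{1/p}.$$

We take as given that for $d\ge3$ and $p\le p^*$ the limit exists and is finite for all $\kappa\ge0$, and that $p\mapsto\lambda_p(\kappa)$ is non-decreasing.

*Example.* If $\xi$ were replaced by its mean $\rho$, then $u(0,t)=e^{\rho\gamma t}$ and every exponent would equal $\rho\gamma$.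

**Definition 4 (intermittency).** For $p\ge2$ the system is $p$-intermittent if $\lambda_p(\kappa)>\lambda_{p-1}(\kappa)$.

*Example: $\kappa=0$ by hand.* For a Poisson field of starting points with independent walks, and $\varphi\ge0$ a functional of a path, the Poisson formula reads $\mathbb{E}\exp(\sum_k\varphi(Y_k))=\exp\big(\rho\sum_y(E_y[e^{\varphi(Y)}]-1)\big)$. Let $\ell_t=\int_0^t1\{Y(s)=0\}\,ds$ and take $\varphi=p\gamma\,\ell_t$. Now
$$\sum_yE_y\Big[\frac{\ell_t^n}{n!}\Big]=\int_{0<s_1<\dots<s_n<t}\sum_yP_y(Y(s_1)=\dots=Y(s_n)=0)\,ds=\int_{0<s_1<\dots<s_n<t}\prod_{i=1}^{n-1}p_{s_{i+1}-s_i}(0)\,ds,$$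
because $\sum_yP_y(Y(s_1)=0)=1$. The right side is $t\int(1-\sum_iu_i/t)^+\prod_ip_{u_i}(0)\,du$, and divided by $t$ it increases to $G^{n-1}$. Hence, for $p\gamma G<1$,
$$\lambda_p(0)=\frac1p\,\rho\sum_{n\ge1}(p\gamma)^nG^{n-1}=\rho\gamma\sum_{n\ge1}(p\gamma G)^{n-1}=\frac{\rho\gamma}{1-p\gamma G}.\tag{1.2}$$
This is strictly increasing in $p$. So at $\kappa=0$ the system is $p$-intermittent for every $2\le p\le p^*$.

## 2. Strictly ordered thresholds in $d\ge4$, and what replaces them

As $\kappa$ grows the reactant averages over more of the catalyst, and one may expect intermittency to be lost. The following statement, taken from J. Gaertner, F. den Hollander, G. Maillard, "Intermittency on catalysts", arXiv:0706.1171 (2007), is to be proved or disproved: *in $d\ge4$ there is a strictly increasing sequence $0<\kappa_2<\kappa_3<\dots$, indexed by $p=2,\dots,p^*$, such that for these $p$ the system is $p$-intermittent if and only if $\kappa\in[0,\kappa_p)$.* The sequence may depend on $d,\rho,\gamma$.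

The statement is false, and it fails in $d=4$ for every admissible choice of parameters. Write
$$\alpha=\rho\gamma^2,\qquad G'=\int_0^\infty u\,p_u(0)\,du,$$
where $G'$ is finite if and only if $d\ge5$.

**Theorem 1.** Let $d=4$, $\rho>0$, $0<\gamma<1/(2G_4)$. Then $\lambda_p(\kappa)>\lambda_{p-1}(\kappa)$ for all $\kappa\in[0,\infty)$ and all $2\le p\le p^*$.

Hence in $d=4$ there is no finite $\kappa_2$ as in the statement. If the value $+\infty$ were allowed, all $\kappa_p$ would equal $+\infty$, and strict monotonicity would fail whenever $p^*\ge3$.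

**Theorem 2.** Let $d\ge3$, $\gamma<1/(2G_d)$, $2\le p\le p^*$.

* (a) The map $\kappa\mapsto\lambda_p(\kappa)-\lambda_{p-1}(\kappa)$ is continuous and non-increasing. There are $\kappa_p\in(0,\infty]$ with $\kappa_2\le\dots\le\kappa_{p^*}$ such that the system is $p$-intermittent iff $\kappa\in[0,\kappa_p)$. Moreover
$$\kappa_p\ge\frac{\rho(p-1)\gamma^2G}{2d(1-\gamma G)(1-p\gamma G)}.$$
* (b) If $d\in\{3,4\}$, then $\kappa_p=\infty$.
* (c) If $d\ge5$, then
$$\kappa_p\le\frac{e^{(p+2)C_*}\rho p^2\gamma^2G'}{(1-p\gamma G)^2}<\infty,\qquad C_*=\frac{\rho\gamma^2G'}{(1-\gamma G)^2}.$$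
* (d) If $d\ge5$ and $p\ge3$, there is $\gamma_0(d,\rho,p)<1/(pG)$ with $\kappa_{p-1}<\kappa_p$ for all $\gamma\in(\gamma_0,1/(pG))$.

Theorem 1 needs only Sections 3–7. Theorem 2 puts it in place. Whether $\kappa_{p-1}<\kappa_p$ for all parameters in $d\ge5$ is not settled here.

## 3. Moments as partition functions of attracting walks

**Step 1: averaging out the catalyst.** The purpose is to replace $\mathbb{E}[u^p]$ by an expectation over $p$ walks only. Let $X_1,\dots,X_p$ be independent walks with generator $\kappa\Delta$ started at $0$. By (1.1) and the Poisson formula,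
$$\mathbb{E}[u(0,t)^p]=E\exp\Big(\rho\sum_y\Big\{E_y\Big[e^{\gamma\int_0^t\sum_j1\{Y(t-s)=X_j(s)\}ds}\Big]-1\Big\}\Big).$$
Expand the inner exponential as in the example for $\kappa=0$. The $n$-th term integrates, over $0<s_1<\dots<s_n<t$ and colors $j=(j_1,\dots,j_n)\in\{1,\dots,p\}^n$, the quantity $\gamma^n\sum_yP_y\big(Y(t-s_i)=X_{j_i}(s_i)\ \forall i\big)$. Under counting measure $Y$ is stationary and its kernel is symmetric, so this sum over $y$ equals $\prod_{i<n}p_{s_{i+1}-s_i}(X_{j_{i+1}}(s_{i+1})-X_{j_i}(s_i))$. The terms with $n=1$ give $\rho\gamma pt$. Therefore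
$$\mathbb{E}[u(0,t)^p]=e^{\rho\gamma pt}Z_p(t),\qquad Z_p(t)=E\,e^{\mathcal{A}_p(t)},\tag{3.1}$$
$$\mathcal{A}_p(t)=\sum_{n\ge2}\rho\gamma^n\sum_{j\in\{1,\dots,p\}^n}\int_{0<s_1<\dots<s_n<t}\prod_{i=1}^{n-1}p_{s_{i+1}-s_i}\big(X_{j_{i+1}}(s_{i+1})-X_{j_i}(s_i)\big)\,ds.\tag{3.2}$$

We call the terms *chains*. A chain with all colors equal to $j$ involves only the particle $X_j$. A chain with at least two colors is *mixed*. For instance, with $n=2$ and one particle, the chains contribute $\alpha\int_{0<s<s'<t}p_{s'-s}(X(s')-X(s))\,ds\,ds'$, a reward for returning near old positions.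

By the Fourier formula below, $p_u(x)\le p_u(0)$, so for $p\le p^*$
$$0\le\mathcal{A}_p(t)\le\rho\gamma pt\sum_{n\ge2}(p\gamma G)^{n-1}<\infty.\tag{3.3}$$
In particular $\mathcal{A}_p(t)$ is bounded for fixed $t$, and
$$\lambda_p=\rho\gamma+\lim_{t\to\infty}\frac1{pt}\log Z_p(t).\tag{3.4}$$
Write $\mathcal{A}(X_j)$ for the part of $\mathcal{A}_p$ with all colors equal to $j$, so $Z_1=Ee^{\mathcal{A}(X)}$, and write $M_p=\mathcal{A}_p-\sum_j\mathcal{A}(X_j)\ge0$ for the mixed part. Intermittency asks whether the reward $M_p$ makes $Z_p$ exponentially larger than $Z_1^p$.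

**Step 2: kernel estimates.** These are the only facts about $p_u$ that we need. We have
$$p_u(x)=(2\pi)^{-d}\int_{[-\pi,\pi]^d}e^{-u\omega(k)}\cos(k\cdot x)\,dk,\qquad\omega(k)=2\sum_i(1-\cos k_i)\ge\frac4{\pi^2}|k|^2,\tag{3.5}$$
since $1-\cos a\ge2a^2/\pi^2$ for $|a|\le\pi$. Bounding $|\cos(k\cdot x)|\le1$ and $|\cos(k\cdot x)-\cos(k\cdot y)|\le|k||x-y|$ gives, for all $u>0$,
$$p_u(0)\le C_1u^{-d/2},\qquad|p_u(x)-p_u(y)|\le C_2u^{-(d+1)/2}|x-y|.\tag{3.6}$$
Next, $(4\pi u)^{-d/2}e^{-|x|^2/4u}=(2\pi)^{-d}\int_{\mathbb{R}^d}e^{-u|k|^2}\cos(k\cdot x)\,dk$. Subtract this from (3.5) and substitute $k=q/\sqrt u$. The difference is at most $(2\pi)^{-d}u^{-d/2}$ times the integral over $q$ of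
$$\Big|e^{-u\omega(q/\sqrt u)}1\{|q_i|\le\pi\sqrt u\ \forall i\}-e^{-|q|^2}\Big|,$$
which is dominated by $e^{-4|q|^2/\pi^2}+e^{-|q|^2}$ and tends to $0$ pointwise. Hence
$$\sup_x\Big|p_u(x)-(4\pi u)^{-d/2}e^{-|x|^2/4u}\Big|=o(u^{-d/2}),\qquad u\to\infty.\tag{3.7}$$

## 4. Cosine mixtures and their correlation inequalities

We shall need to compare expectations under weights $e^{B}$ and $e^{B+B_1}$. For a class of functionals that contains all the chains, such comparisons have a definite sign.

View $X=(X_1,\dots,X_p)$ on $[0,t]$ as $dp$ independent one-dimensional walks, each jumping $+1$ at rate $\kappa$ and $-1$ at rate $\kappa$.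

**Definition 5 (cosine mixtures).** $\mathcal{C}$ is the set of functionals $F(X)=\int\cos(L_\vartheta(X))\,m(d\vartheta)$, where $m$ is a finite positive measure on $\bigsqcup_{q\ge0}(\mathbb{R}^{dp}\times[0,t])^q$ and $L_\vartheta(X)=\sum_{i\le q}\theta_i\cdot X(s_i)$ for $\vartheta=(\theta_i,s_i)_{i\le q}$.

*Example.* For $s<s'$, the functional $p_u(X_1(s')-X_2(s))$ is in $\mathcal{C}$: in (3.5) the measure is $(2\pi)^{-d}e^{-u\omega(k)}dk$, and $k\cdot(X_1(s')-X_2(s))$ has the form $L_\vartheta$. The total mass of $m$ is $p_u(0)$.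

The class contains the non-negative constants ($q=0$) and is closed under sums. It is closed under products, because $\cos a\cos b=\frac12\cos(a+b)+\frac12\cos(a-b)$, with masses multiplying; hence it is closed under exponentials, by summing the power series. By the product rule, a chain integrated against a bounded non-negative function of its times is in $\mathcal{C}$, with total mass at most that obtained by replacing each kernel by $p_{u_i}(0)$. By (3.3) the sums converge, so $\mathcal{A}_p$, $M_p$ and $\mathcal{A}_p-\mathcal{A}_{p-1}$ (the chains using color $p$ at least once) are in $\mathcal{C}$.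

Since $X(0)=0$, we can write $L(X)=\int\theta(r)\cdot dX(r)$ with the step function $\theta(r)=\sum_{i:s_i\ge r}\theta_i$. Hence $E\cos L=\exp\big(-\kappa\sum_i\int2(1-\cos\theta_i(r))\,dr\big)>0$, the sum running over the $dp$ coordinates. So $EF\ge0$ for $F\in\mathcal{C}$. Elements of $\mathcal{C}$ are bounded. For $B\in\mathcal{C}$ let $E^B[\,\cdot\,]=E[\,\cdot\,e^B]/E[e^B]$, with covariance $\mathrm{Cov}_B$.

**Lemma 1.** Let $B,H\in\mathcal{C}$.

* (i) $\mathrm{Cov}_B(F,H)\ge0$ for $F\in\mathcal{C}$.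
* (ii) $\mathrm{Cov}_B(\Phi,H)\le0$ if $\Phi=\cosh L$, or $\Phi=L^2$ (with $L$ as above), or $\Phi=N$, the number of jumps of a given subset $J$ of the coordinates.

Consequently, for $B,B_1\in\mathcal{C}$: $E^{B+B_1}[F]\ge E^B[F]$ and $E^{B+B_1}[\Phi]\le E^B[\Phi]$.

*A check in the simplest case.* Take one one-dimensional walk, $B=0$, and $\psi(\theta)=E\cos(\theta X(t))=e^{-2\kappa t(1-\cos\theta)}$. Then $E[\cos(\theta X(t))\cos(\varphi X(t))]=\frac12[\psi(\theta+\varphi)+\psi(\theta-\varphi)]\ge e^{-2\kappa t(1-\cos\theta\cos\varphi)}$ by the inequality between the arithmetic and geometric means. This is at least $\psi(\theta)\psi(\varphi)$, because $(2-\cos\theta-\cos\varphi)-(1-\cos\theta\cos\varphi)=(1-\cos\theta)(1-\cos\varphi)\ge0$. For the jump count, $E[z^N\cos(\theta X(t))]=e^{2\kappa t(z\cos\theta-1)}$; differentiating at $z=1$ gives $\mathrm{Cov}(N,\cos(\theta X(t)))=-2\kappa t(1-\cos\theta)\psi(\theta)\le0$.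

*Proof of Lemma 1.*

**Step 1: duplicate and rotate.** The purpose is to find conditionally i.i.d. variables. Let $X'$ be an independent copy of $X$, and let $U=X+X'$, $V=X-X'$. Let $\mathbf{T}$ be the merged set of jump times of $X$ and $X'$, with coordinate labels. Given $\mathbf{T}$, the jumps carry independent marks, uniform on $\{X,X'\}\times\{+1,-1\}$. A jump $\sigma$ of $X$ changes $(U,V)$ by $(\sigma,\sigma)$; a jump $\sigma$ of $X'$ changes it by $(\sigma,-\sigma)$. These four possibilities are the four elements of $\{\pm1\}^2$. So, given $\mathbf{T}$, the signs $(\varepsilon_q,\varepsilon'_q)$ of the $q$-th jump of $(U,V)$ are i.i.d. uniform on $\{\pm1\}^2$. Since $U$ is a function of $(\mathbf{T},\varepsilon)$ and $V$ is the same function of $(\mathbf{T},\varepsilon')$, the pairs $(U,\varepsilon)$ and $(V,\varepsilon')$ are conditionally i.i.d. given $\mathbf{T}$.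

**Step 2: factor every difference.** Since $L(X)+L(X')=L(U)$ and $L(X)-L(X')=L(V)$,
$$\cos L(X)+\cos L(X')=2\cos\tfrac{L(U)}2\cos\tfrac{L(V)}2,\qquad\cos L(X)-\cos L(X')=-2\sin\tfrac{L(U)}2\sin\tfrac{L(V)}2,$$
$$\cosh L(X)-\cosh L(X')=2\sinh\tfrac{L(U)}2\sinh\tfrac{L(V)}2,\qquad L(X)^2-L(X')^2=L(U)L(V).$$
Also $N(X)-N(X')=\sum_q\varepsilon_q\varepsilon'_q$, the sum over jumps $q$ of $\mathbf{T}$ with label in $J$: the product is $+1$ if the jump belongs to $X$ and $-1$ if it belongs to $X'$.

**Step 3: read off the sign.** We have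
$$2(Ee^B)^2\,\mathrm{Cov}_B(\Phi,H)=E\big[(\Phi(X)-\Phi(X'))(H(X)-H(X'))e^{B(X)+B(X')}\big],$$
and the same with $F$ for $\Phi$. Expand $H=\int\cos L\,dm_H$, and
$$e^{B(X)+B(X')}=\sum_n\frac1{n!}\prod_{i\le n}\int(\cos L_i(X)+\cos L_i(X'))\,dm_B .$$
In case (i) expand $F$ too. Fubini applies, because all cosines are bounded, all measures have finite mass, the series is dominated by $\sum_n(2\|m_B\|)^n/n!$, and $\Phi$ is integrable. Inserting Step 2, every resulting term in (i), and in (ii) for $\cosh L$ and $L^2$, is $\pm c\,E[\Psi(U)\Psi(V)]$ with $c\ge0$ and $\Psi$ a product of sines, cosines and at most one factor $\sinh(L/2)$ or $L$. Given $\mathbf{T}$ there are finitely many sign configurations, so $\Psi$ is conditionally bounded and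
$$E[\Psi(U)\Psi(V)]=E\big[(E[\Psi(U)\mid\mathbf{T}])^2\big]\ge0.$$
In (i) the sign is $(-1)(-1)=+1$: one factor $-2$ from $F$, one from $H$. In (ii) only $H$ contributes a minus sign, so the sign is $-1$. For $\Phi=N$ each term is
$$-c\,E\Big[\sum_q\varepsilon_q\Psi(U)\,\varepsilon'_q\Psi(V)\Big]=-c\,E\Big[\sum_q(E[\varepsilon_q\Psi(U)\mid\mathbf{T}])^2\Big]\le0.$$

**Step 4: the consequence.** Take $H=e^{B_1}\in\mathcal{C}$. Then $E^{B+B_1}[F]=E^B[Fe^{B_1}]/E^B[e^{B_1}]\ge E^B[F]$ by (i), and the inequality for $\Phi$ follows in the same way from (ii). $\square$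

So attraction in $\mathcal{C}$ increases attraction, slows the jumps, and shrinks second moments.

## 5. Monotonicity in $\kappa$ and nesting of the intermittent ranges

Here we prove Theorem 2(a).

**Step 1: the $\kappa$-derivative counts jumps.** The law $P_\kappa$ of the $p$ walks on $[0,t]$ has density $(\kappa/\kappa_0)^Ne^{-2dp(\kappa-\kappa_0)t}$ with respect to $P_{\kappa_0}$, where $N$ is the total number of jumps. As $\mathcal{A}_p(t)$ is bounded, $Z_p(t)$ is $e^{-2dp\kappa t}$ times a convergent power series in $\kappa$, and we may differentiate. Let $E_p$ be expectation under the weight $e^{\mathcal{A}_p}$ and $N_1$ the number of jumps of $X_1$. By symmetry between the particles,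
$$\frac{d}{d\kappa}\frac1p\log Z_p(t)=\frac1\kappa E_p[N_1]-2dt.\tag{5.1}$$

**Step 2: $\lambda_p$ is non-increasing and Lipschitz.** By Lemma 1(ii) with $B=0$, $B_1=\mathcal{A}_p$, we have $0\le E_p[N_1]\le E[N_1]=2d\kappa t$. So $\frac1{pt}\log Z_p(t)$ has $\kappa$-derivative in $[-2d,0]$ on $(0,\infty)$. It is continuous at $\kappa=0$, because $P(N=0)\to1$ as $\kappa\downarrow0$ and $\mathcal{A}_p(t)$ is bounded. Letting $t\to\infty$, $\lambda_p$ is non-increasing and Lipschitz with constant $2d$ on $[0,\infty)$.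

**Step 3: $\lambda_p-\lambda_{p-1}$ is non-increasing.** Regard $\mathcal{A}_{p-1}$ as a functional of $X_1,\dots,X_p$ that ignores $X_p$. Lemma 1(ii) with $B=\mathcal{A}_{p-1}$ and $B_1=\mathcal{A}_p-\mathcal{A}_{p-1}\in\mathcal{C}$ gives $E_p[N_1]\le E_{p-1}[N_1]$. By (5.1), $\frac1p\log Z_p-\frac1{p-1}\log Z_{p-1}$ is non-increasing in $\kappa$, hence so is $\lambda_p-\lambda_{p-1}$.

**Step 4: thresholds exist.** The difference $\lambda_p-\lambda_{p-1}$ is continuous, non-increasing, non-negative, and positive at $\kappa=0$ by (1.2). So $\{\kappa:\lambda_p>\lambda_{p-1}\}=[0,\kappa_p)$ with $\kappa_p\in(0,\infty]$.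

**Step 5: nesting.** By Cauchy–Schwarz, $(\mathbb{E}u^{p-1})^2\le\mathbb{E}u^p\,\mathbb{E}u^{p-2}$, so $p\lambda_p\ge2(p-1)\lambda_{p-1}-(p-2)\lambda_{p-2}$ for $3\le p\le p^*$. If $\lambda_{p-1}>\lambda_{p-2}$, the right side exceeds $2(p-1)\lambda_{p-1}-(p-2)\lambda_{p-1}=p\lambda_{p-1}$. Hence
$$\lambda_{p-1}>\lambda_{p-2}\ \Rightarrow\ \lambda_p>\lambda_{p-1},\tag{5.2}$$
and $\kappa_{p-1}\le\kappa_p$.

**Step 6: the lower bound on $\kappa_p$.** If $\lambda_p>\lambda_1$, then $\lambda_q>\lambda_{q-1}$ for some $2\le q\le p$, and by (5.2) the system is $p$-intermittent. By Step 2, $\lambda_p(\kappa)\ge\lambda_p(0)-2d\kappa$ and $\lambda_1(\kappa)\le\lambda_1(0)$. So the system is $p$-intermittent whenever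
$$2d\kappa<\lambda_p(0)-\lambda_1(0)=\rho\gamma\,\frac{(p-1)\gamma G}{(1-p\gamma G)(1-\gamma G)},$$
which is the stated bound. This proves Theorem 2(a). $\square$

By (5.2), Theorem 1 reduces to the case $p=2$: show $\lambda_2>\lambda_1$ for every $\kappa$.

## 6. Two walks in a ball: reward $R^{2-d}$ against cost $R^{-2}$

The natural first attempt is to confine both walks to a ball of radius $R$ and collect the mixed reward. Two points at distance of order $R$, at times that differ by order $R^2$, contribute $p_u(x)\approx R^{-d}$; each time has about $R^2$ partner times, so the reward per unit time is of order $\alpha R^{2-d}$. Confining a walk with diffusion constant $\mathcal{D}$ costs order $\mathcal{D}R^{-2}$ per unit time. The next two lemmas make this precise, with one extra freedom: the walks may first be tilted by part of their self-attraction.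

**Lemma 2 (confinement).** There is $q_d\in(0,1)$ depending only on $d$ with the following property. Let $X$ be a concatenation of i.i.d. path blocks of duration $\tau$, the block law having bounded density with respect to the walk with generator $\kappa\Delta$ ($\kappa>0$), with mean zero and covariance $(\mathcal{D}\tau/d)\,\mathrm{Id}$ at time $\tau$, $\mathcal{D}>0$. Then for all large $R$, with $m_R=\lceil R^2/(\mathcal{D}\tau)\rceil$,
$$P\big(|X(s)|\le R\ \forall s\le jm_R\tau\big)\ge q_d^{\,j}\qquad\text{for all }j\ge1.$$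

*Proof.*

**Step 1: Brownian approximation.** Let $\hat X$ be the polygonal interpolation of $X$ at the block endpoints. The variance per coordinate at time $m_R\tau$ is $m_R\mathcal{D}\tau/d\sim R^2/d$. By Donsker's theorem $(\hat X(sm_R\tau)/R)_{s\in[0,1]}\Rightarrow W$ in $C[0,1]$, with $W$ a Brownian motion of covariance $\frac1d\mathrm{Id}$ per unit time. Let $S$ be the supremum over one block of $|X-X(\text{block start})|$. Then $ES^4<\infty$, since the block density is bounded and the free walk has all moments. Within a block $|X-\hat X|\le2S$, so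
$$P\Big(\sup_{s\le m_R\tau}|X-\hat X|>R/4\Big)\le m_RP(S>R/8)\le m_R\,E[S^4](8/R)^4\to0.$$

**Step 2: a uniform Brownian probability.** Let $O=\{w\in C[0,1]:|w|<\frac34\text{ on }[0,1],\ |w(1)|<\frac12\}$, an open set. By the portmanteau theorem $x\mapsto P(x+W\in O)$ is lower semicontinuous. It is positive for $|x|\le\frac12$: with positive probability $x+W$ stays within $\frac15$ of the path $s\mapsto x(1-s)$, and then it is in $O$. So its infimum over $|x|\le\frac12$ is attained and positive; call it $2q_d$. Then $q_d\le\frac12$ depends only on $d$.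

**Step 3: one group of $m_R$ blocks.** For $|x|\le R/2$ let $\pi_R(x)=P\big(|x+X(s)|\le R\ \forall s\le m_R\tau,\ |x+X(m_R\tau)|\le R/2\big)$. Since $\hat X=X$ at time $m_R\tau$ and $\frac34+\frac14=1$, Step 1 gives $\pi_R(x)\ge P\big((x+\hat X(\cdot\,m_R\tau))/R\in O\big)-o(1)$, with $o(1)$ independent of $x$. Suppose $\pi_R(x_R)<q_d$ along a sequence $R\to\infty$. Pass to a subsequence with $x_R/R\to\bar x$, $|\bar x|\le\frac12$. Then $(x_R+\hat X(\cdot\,m_R\tau))/R\Rightarrow\bar x+W$, and portmanteau gives $\liminf\pi_R(x_R)\ge2q_d$, a contradiction. So for large $R$, $\pi_R(x)\ge q_d$ for all $|x|\le R/2$.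

**Step 4: iterate.** Successive groups of $m_R$ blocks are independent, and each good group ends in $\{|x|\le R/2\}$, where the next may start. $\square$

**Lemma 3 (binding criterion).** Let $\kappa>0$. Let $B'$ be a functional of a single path on $[0,t]$, $t\in\tau\mathbb{N}$, which is the sum over the consecutive blocks of duration $\tau$ of translates of one functional in $\mathcal{C}$ that depends only on increments in the block and is invariant under lattice symmetries; suppose $\mathcal{A}(X)-B'\in\mathcal{C}$. Let $\mathcal{D}=E^{B'}|X(\tau)|^2/\tau$ and $c_d=\frac12(8\pi)^{-d/2}e^{-1}$. Then for all large $R$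
$$2(\lambda_2-\lambda_1)\ \ge\ 2c_d\alpha R^{2-d}-2|\log q_d|\,\mathcal{D}R^{-2}.\tag{6.1}$$

*Proof.*

**Step 1: drop part of the self-attraction.** The true tilt $e^{\mathcal{A}(X)}$ couples all times, so under it Lemma 2 is not available; $B'$ makes blocks independent. Since $\mathcal{A}_2=\mathcal{A}(X_1)+\mathcal{A}(X_2)+M_2$, Lemma 1(i), applied to the pair $(X_1,X_2)$ with $F=e^{M_2}\in\mathcal{C}$, $B=B'(X_1)+B'(X_2)$ and $B_1=\sum_{j=1,2}(\mathcal{A}(X_j)-B'(X_j))$, gives
$$\frac{Z_2(t)}{Z_1(t)^2}=E^{\mathcal{A}(X_1)+\mathcal{A}(X_2)}[e^{M_2}]\ \ge\ E^{B'(X_1)+B'(X_2)}[e^{M_2}].$$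
On the right, $X_1$ and $X_2$ are independent concatenations of i.i.d. blocks as in Lemma 2. The block density is bounded because elements of $\mathcal{C}$ are bounded; invariance under sign flips and permutations of coordinates gives mean zero and covariance a multiple of the identity; and $\mathcal{D}>0$ because the density is strictly positive and $\kappa>0$.

**Step 2: the reward of confinement.** The mixed two-point chains, with colors $(1,2)$ and $(2,1)$, give
$$M_2\ge\alpha\int_0^t\int_0^tp_{|s-s'|}(X_1(s)-X_2(s'))\,ds\,ds'.$$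
For $u\in[R^2,2R^2]$ and $|x|\le2R$ the Gaussian in (3.7) is at least $(8\pi R^2)^{-d/2}e^{-1}$, so for large $R$ we have $p_u(x)\ge c_dR^{-d}$ there. The set $\{(s,s')\in[0,t]^2:|s-s'|\in[R^2,2R^2]\}$ has area at least $2R^2(t-2R^2)$: take $s\in[0,t-2R^2]$ and $s'\in[s+R^2,s+2R^2]$, and reflect. So if both paths stay in $\{|x|\le R\}$ up to time $t$, then $M_2\ge2c_d\alpha(t-2R^2)R^{2-d}$.

**Step 3: compare.** Let $t=jm_R\tau$. By Lemma 2 the event has probability at least $q_d^{2j}$, and $m_R\tau\ge R^2/\mathcal{D}$ gives $j\le t\mathcal{D}/R^2$. Thus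
$$\frac1t\log\frac{Z_2(t)}{Z_1(t)^2}\ge2c_d\alpha R^{2-d}\Big(1-\frac{2R^2}t\Big)-2|\log q_d|\frac{\mathcal{D}}{R^2}.$$
Let $j\to\infty$; by (3.4) the left side tends to $2(\lambda_2-\lambda_1)$. $\square$

**Proof of Theorem 2(b) for $d=3$.** The case $\kappa=0$ is (1.2). For $\kappa>0$ take $B'=0$, $\tau=1$, so $\mathcal{D}=2d\kappa=6\kappa$. The right side of (6.1) is $2c_3\alpha R^{-1}-2|\log q_3|\mathcal{D}R^{-2}$, positive for large $R$. So $\lambda_2>\lambda_1$, and (5.2) gives all $p\le p^*$. $\square$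

In $d=4$ the same choice gives
$$2R^{-2}\big(c_4\alpha-8\kappa|\log q_4|\big),$$
since $\mathcal{D}=8\kappa$. Reward and cost now scale alike, so $R$ is of no help. The attempt yields $\lambda_2>\lambda_1$ for $\kappa<c_4\alpha/(8|\log q_4|)$ and stops exactly there: for larger $\kappa$ the bound is negative for every $R$. But Lemma 3 says what would suffice.

> It suffices to find $B'$ as in Lemma 3 with $\mathcal{D}<c_4\alpha/|\log q_4|$. Given $B'$ and $\tau$, choose $R$ large.

## 7. Dyadic self-attraction in $d=4$ drives the diffusion constant to zero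

A walk pays less for confinement if its own self-attraction has already slowed it down. Consider the interaction $\int\int p_{s'-s}(X(s')-X(s))\,ds\,ds'$ between times $s$ near the start and $s'$ near the end of an interval of length $T$. There are about $T^2$ pairs, each worth about $T^{-d/2}$, so the total is of order $T^{2-d/2}$. In $d=4$ this is of order one at every scale. So if the interaction on one scale reduces the diffusion constant by a fixed factor, it should do so again after each doubling of $T$, and the product of factors tends to zero. Here we build this in, with independent blocks.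

Fix $d=4$, $\kappa>0$. Let $\zeta\in(0,\frac14]$, $\eta\in(0,\alpha]$ be parameters, and $T_n=2^n$.

**Definition 6 (hierarchical tilt).** Let $\nu_0$ be the law of the free walk (generator $\kappa\Delta$) on $[0,1]$. Given $\nu_n$ on paths on $[0,T_n]$, let $\bar E$ denote expectation for the concatenation of two independent $\nu_n$-blocks, and with $T=T_{n+1}$ let
$$d\nu_{n+1}\propto e^{I_{n+1}}\,d(\nu_n\otimes\nu_n),\qquad I_{n+1}=\eta\int_0^{\zeta T}ds\int_{(1-\zeta)T}^Tds'\,p_{s'-s}(X(s')-X(s)).$$

*Example.* Let $\zeta=\frac14$. On $[0,2]$ the interacting pairs are $[0,\frac12]\times[\frac32,2]$. On $[0,4]$ they are this rectangle, its translate $[2,\frac52]\times[\frac72,4]$, and the new rectangle $[0,1]\times[3,4]$. The three do not overlap.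

**Step 1: the tilt is admissible in Lemma 3.** We have $\nu_n\propto e^{B'_n}dP$, where $B'_n$ is the two-point interaction with coefficient $\eta1_E(s,s')$; here $E$ is the set of pairs which, for some dyadic interval of length $T_l$, $1\le l\le n$, lie in its first and last $\zeta$-fraction respectively. As $\zeta\le\frac14$, such $s,s'$ lie in different halves of that dyadic interval, and (up to null sets) a pair lies in different halves of at most one dyadic interval. So each pair is counted at most once, and the coefficient is at most $\eta\le\alpha$. On a path made of blocks, $\mathcal{A}(X)-\sum_{\text{blocks}}B'_n$ therefore consists of two-point chains with bounded non-negative coefficient, plus all longer chains, and is in $\mathcal{C}$. Also $B'_n\in\mathcal{C}$, it depends only on increments, and it is invariant under lattice symmetries. So Lemma 3 applies with $\tau=T_n$ and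
$$\mathcal{D}=D_n:=E_{\nu_n}|X(T_n)|^2/T_n.$$

**Claim.** For every $D>0$ one can choose $\zeta,\eta$ such that $D_n<D$ for some $n$.

We choose the constants in the order $K,c_1,n_0$ (depending on $D,\kappa$), then $\zeta$, then $\eta$, and suppose that for this choice $D_n\ge D$ for all $n$. We shall reach a contradiction.

**Step 2: a priori bounds.** These give control that is uniform in $n,\zeta,\eta$. Expectation $\bar E$ has the form $E^B$ with $B\in\mathcal{C}$ (two translates of $B'_n$), and $E_{\nu_{n+1}}=E^{B+I_{n+1}}$. Lemma 1(ii) with $\Phi=(X^i(T))^2$ gives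
$$E_{\nu_{n+1}}|X(T)|^2\le\bar E|X(T)|^2=2E_{\nu_n}|X(T_n)|^2,$$
where the equality holds because the two block increments are independent and centered. So $D_{n+1}\le D_n\le D_0=8\kappa$. Comparing with the free walk in the same way, $E|X(b)-X(a)|^2\le8\kappa(b-a)$ under $\nu_n$ and under $\bar E$. From now on $X:=X(T)$ under $\bar E$, when no time is shown. By Lemma 1(ii) with $\cosh$,
$$\bar E\cosh(T^{-1/2}X^i)\le e^{2\kappa T(\cosh T^{-1/2}-1)}\le e^{2\kappa},$$
because $\cosh\theta-1\le\theta^2(\cosh1-1)\le\theta^2$ for $0\le\theta\le1$. As $y^{2m}\le(2m)!\cosh y$ and $|X|^{2m}\le4^{m-1}\sum_i(X^i)^{2m}$, we get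
$$\bar E|X|^{2m}\le K_mT^m,\qquad K_m=4^m(2m)!\,e^{2\kappa}.\tag{7.1}$$
Put $f=|X|^2$ and $\mathcal{N}=\bar Ef=2D_nT_n=D_nT\le8\kappa T$.

**Step 3: $f$ fluctuates on scale $T$.** Negative correlation between $f$ and a decreasing function of $f$ needs a lower bound on the variance. Write $X=X_a+X_b$ with $X_a,X_b$ the two block increments, i.i.d., with symmetric law and $E|X_a|^2=D_nT/2$. Then $f=|X_a|^2+|X_b|^2+2X_a\cdot X_b$. By the symmetry $X_b\to-X_b$ the last term is centered and uncorrelated with the others. Hence, with $d=4$,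
$$\overline{\mathrm{Var}}f\ge4E[(X_a\cdot X_b)^2]=4\sum_{i,l}(E[X_a^iX_a^l])^2\ge\frac4d(E|X_a|^2)^2=\frac14D_n^2T^2.$$
We now localize this. Let $f'$ be an independent copy of $f$. Since $f,f'\ge0$, $(f-f')^2\le f^2+f'^2$, so by (7.1)
$$\bar E[(f-f')^2;f\vee f'>KT]\le2\bar E[f^2+f'^2;f>KT]\le2\,\frac{\bar Ef^3+\bar Ef^2\,\bar Ef}{KT}\le\frac{C_5T^2}K,\qquad C_5=2(K_3+8\kappa K_2).$$
Choose $K=4C_5/D^2$. As $\bar E(f-f')^2=2\overline{\mathrm{Var}}f\ge\frac12D^2T^2$,
$$\bar E[(f-f')^2;f,f'\le KT]\ge\tfrac12D^2T^2-\tfrac14D^2T^2=\tfrac14D^2T^2.\tag{7.2}$$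

**Step 4: $f$ is negatively correlated with $p_v(X)$.** Let $T/2\le v\le T$ and $g(y)=(4\pi v)^{-2}e^{-y/4v}$, a decreasing function, with $|g'|\ge(4\pi T)^{-2}(4T)^{-1}e^{-K/2}$ on $[0,KT]$. The integrand below is non-negative, so we may restrict to $\{f,f'\le KT\}$ and use (7.2):
$$-\overline{\mathrm{Cov}}(f,g(f))=\tfrac12\bar E[(f-f')(g(f')-g(f))]\ge\tfrac12\cdot\frac{e^{-K/2}}{64\pi^2T^3}\cdot\tfrac14D^2T^2=c_1T^{-1},\qquad c_1=\frac{D^2e^{-K/2}}{512\pi^2}.$$
By (3.7), $p_v(X)=g(f)+h$ with $\sup|h|=o(T^{-2})$ uniformly in $v\in[T/2,T]$, and $|\overline{\mathrm{Cov}}(f,h)|\le2\bar Ef\,\sup|h|\le16\kappa T\sup|h|=o(T^{-1})$. So there is $n_0$ with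
$$-\overline{\mathrm{Cov}}(f,p_v(X))\ge\tfrac34c_1T^{-1}\qquad\text{for }n\ge n_0.\tag{7.3}$$
Here $c_1$ and $n_0$ depend only on $D$ and $\kappa$, not on $\zeta,\eta$.

**Step 5: pass from $X(T)$ to $X(s')-X(s)$.** This is where the short end pieces matter. Let $s\le\zeta T$, $s'\ge(1-\zeta)T$; then $v=s'-s\in[T/2,T]$. Let
$$V=X-(X(s')-X(s))=X(s)+(X(T)-X(s')).$$
The summands belong to different blocks, so they are independent and centered, and $\bar E|V|^2\le16\kappa\zeta T$ by Step 2. By Cauchy–Schwarz, (3.6) and (7.1),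
$$|\overline{\mathrm{Cov}}(f,p_v(X-V)-p_v(X))|\le(\bar Ef^2)^{1/2}\,C_2v^{-5/2}\,(\bar E|V|^2)^{1/2}\le C_4\zeta^{1/2}T^{-1},$$
with $C_4=2^{5/2}\cdot4\,C_2K_2^{1/2}\kappa^{1/2}$, since $T\cdot T^{-5/2}\cdot T^{1/2}=T^{-1}$. Now choose $\zeta\le\frac14$ with $C_4\zeta^{1/2}\le c_1/4$. With (7.3), for $n\ge n_0$ and all such $s,s'$,
$$\overline{\mathrm{Cov}}\big(f,p_{s'-s}(X(s')-X(s))\big)\le-\frac{c_1}2T^{-1}.$$
Integrate over the square of area $\zeta^2T^2$ and use $T\ge\mathcal{N}/(8\kappa)$:
$$\overline{\mathrm{Cov}}(f,I_{n+1})\le-\eta\zeta^2\frac{c_1}2T\le-c\,\eta\zeta^2\mathcal{N},\qquad c=\frac{c_1}{16\kappa}.\tag{7.4}$$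

**Step 6: contraction.** A negative covariance of the right size becomes a factor smaller than one. By (3.6), $0\le I:=I_{n+1}\le\eta(\zeta T)^2C_1(T/2)^{-2}=4C_1\eta\zeta^2=:m$. Choose $\eta\le\alpha$ so small that $m\le1$ and $m^2\le\frac12c\eta\zeta^2$; this is possible because $m^2$ is quadratic in $\eta$. Since $1+I\le e^I\le1+I+I^2$ for $0\le I\le1$,
$$E_{\nu_{n+1}}f=\frac{\bar E[fe^I]}{\bar E[e^I]}\le\frac{\bar Ef+\bar E[fI]+m^2\bar Ef}{1+\bar EI}=\mathcal{N}+\frac{\overline{\mathrm{Cov}}(f,I)+m^2\mathcal{N}}{1+\bar EI}\le\mathcal{N}\big(1-\tfrac14c\eta\zeta^2\big).$$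
Indeed, by (7.4) the numerator of the last fraction is at most $-\frac12c\eta\zeta^2\mathcal{N}$, and its denominator is at most $2$. Dividing by $T$, $D_{n+1}\le(1-\frac14c\eta\zeta^2)D_n$ for all $n\ge n_0$. Hence $D_n\to0$, which contradicts $D_n\ge D$ for all $n$. This proves the Claim. $\square$

**Proof of Theorem 1 and of Theorem 2(b) for $d=4$.** For $\kappa=0$ use (1.2). For $\kappa>0$ apply the Claim with $D=c_4\alpha/|\log q_4|$, and let $n$ be such that $D_n<D$. Lemma 3 with $\tau=T_n$ and $\mathcal{D}=D_n$ gives, for large $R$, $2(\lambda_2-\lambda_1)\ge2R^{-2}(c_4\alpha-|\log q_4|D_n)>0$. By (5.2), $\lambda_p>\lambda_{p-1}$ for all $2\le p\le p^*$. So $\kappa_p=\infty$ for all these $p$, and the statement of Section 2 is false. $\square$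

## 8. An infrared bound for one self-attracting walk

For Theorem 2(c) we need the opposite conclusion in $d\ge5$. If the $p$ particles were free walks, their mutual interaction would be small for large $\kappa$ because they spread out. But each particle is tilted by its own $e^{\mathcal{A}(X)}$, and one must show that it still spreads. This section proves that in Fourier space.

One-particle notation: $\mathcal{A}(a,b)$ is the sum of chains of $X$ with all times in $(a,b)$; $Z(t)=Z_1(t)=Ee^{\mathcal{A}(0,t)}$; $\lambda=\lambda_1-\rho\gamma=\lim\frac1t\log Z(t)\ge0$; and $Z_k(t)=E[e^{\mathcal{A}(0,t)}\cos(k\cdot X(t))]$. The integrand of $Z_k(t)$ is in $\mathcal{C}$, so $Z_k(t)\ge0$. Let $\kappa>0$.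

**Lemma 4 (infrared bound, $d\ge3$).** For $k\in[-\pi,\pi]^d\setminus\{0\}$:
$$\int_0^\infty e^{-\lambda t}Z_k(t)\,dt\le\frac1{\kappa\,\omega(k)}.$$

*Example.* If all chains are dropped, then $\lambda=0$ and $Z_k(t)=e^{-\kappa\omega(k)t}$, and there is equality.

*Proof.*

**Step 1: expand into connected clusters.** For a chain $c=(n;s_1<\dots<s_n)$ let $w(c;X)=\rho\gamma^n\prod_ip_{s_{i+1}-s_i}(X(s_{i+1})-X(s_i))\ge0$, with span $[s_1,s_n]$. Then $e^{\mathcal{A}(0,t)}=\sum_N\frac1{N!}\int\prod_{i\le N}w(c_i;X)\,dc_i$, where $dc$ is Lebesgue measure in the times, summed over $n$. Decompose the union of the spans into connected components. For instance, in $(0,10)$ spans $[1,3],[2,5],[7,8]$ give components $[1,5]$ and $[7,8]$, with gaps of lengths $1,2,2$. Since $w(c;X)$ depends only on increments of $X$ in its span, $E[e^{ik\cdot X(t)}\prod w]$ factorizes into a factor $e^{-\kappa\omega(k)\ell}$ for each gap of length $\ell$ and one factor $E[e^{ik\cdot(X(b)-X(a))}\prod w]$ for each component with extreme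 endpoints $a<b$. The latter is real by the symmetry $X\to-X$.

Let $m_k(da,db)$ be the signed measure of connected configurations (of $N\ge1$ chains, with the factor $1/N!$) with extreme endpoints $a<b$, weighted by $E[\cos(k\cdot(X(b)-X(a)))\prod w]$. Then $|m_k|\le m_0$. The measure $m_0$ is locally finite, because its mass on $\{0<a<b<t\}$ is one of the terms making up $Z(t)<\infty$. And $m_k$ is translation invariant, so $m_k=da\otimes\Pi_k(dr)$ with $r=b-a$ and $|\Pi_k|\le\Pi_0$. The $N$ labels can be distributed among ordered components of sizes $N_1,\dots,N_\ell$ in $N!/(N_1!\cdots N_\ell!)$ ways, which turns $1/N!$ into $\prod_i1/N_i!$. Hence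
$$Z_k(t)=\sum_{\ell\ge0}\int_{0<a_1<b_1<a_2<\dots<b_\ell<t}e^{-\kappa\omega(k)(t-\sum_i(b_i-a_i))}\prod_{i=1}^\ell m_k(da_i,db_i).$$

**Step 2: Laplace transform.** The time $t$ is the sum of $\ell+1$ gaps and $\ell$ component lengths, so the Laplace transform (denoted by a hat) turns this into a geometric series. Let $z>\lambda$. For $k=0$, by Tonelli, $\infty>\hat Z_0(z)=\sum_\ell z^{-\ell-1}\hat\Pi_0(z)^\ell$, so $\hat\Pi_0(z)<z$. For $k\ne0$ everything is absolutely dominated by the case $k=0$, and $|\hat\Pi_k(z)|\le\hat\Pi_0(z)<z$, so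
$$\hat Z_k(z)=\sum_\ell\frac{\hat\Pi_k(z)^\ell}{(z+\kappa\omega(k))^{\ell+1}}=\frac1{z+\kappa\omega(k)-\hat\Pi_k(z)}\le\frac1{z+\kappa\omega(k)-\hat\Pi_0(z)}\le\frac1{\kappa\omega(k)}.$$
Let $z\downarrow\lambda$; since $Z_k\ge0$, monotone convergence gives the lemma. $\square$

## 9. Large $\kappa$ in $d\ge5$: independent tilted particles barely meet

Let $d\ge5$, so $G'<\infty$, and $\kappa>0$.

**Step 1: cutting the path costs a constant.** For any path and any $s$, consider the one-particle chains straddling $s$, that is $s_1<s<s_n$. Given the gaps $u_1,\dots,u_{n-1}$, the time $s_1$ ranges over an interval of length at most $\sum_iu_i$, so these chains contribute at most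
$$\rho\sum_{n\ge2}\gamma^n\int\Big(\sum_iu_i\Big)\prod_ip_{u_i}(0)\,du=\rho\sum_{n\ge2}\gamma^n(n-1)G^{n-2}G'=\frac{\rho\gamma^2G'}{(1-\gamma G)^2}=C_*.$$
By independence of increments, $Z(t)Z(s)\le Z(t+s)\le e^{C_*}Z(t)Z(s)$. Thus $Z(t)^j\le Z(jt)\le e^{(j-1)C_*}Z(t)^j$. Taking $\frac1j\log$ and letting $j\to\infty$,
$$e^{\lambda t-C_*}\le Z(t)\le e^{\lambda t}.\tag{9.1}$$

**Step 2: a tilted particle spreads.** Let $Q^{(T)}$ be the law $\propto e^{\mathcal{A}(0,T)}$ on $[0,T]$ and $0<v<T$. Cut at $v$ in the numerator and use $Z(T)\ge Z(v)Z(T-v)$ in the denominator: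
$$E_{Q^{(T)}}[p_u(X(v)-z)]\le e^{C_*}\,\frac{E[e^{\mathcal{A}(0,v)}p_u(X(v)-z)]}{Z(v)}.$$
By (3.5), $E[e^{\mathcal{A}(0,v)}p_u(X(v)-z)]=(2\pi)^{-d}\int e^{-u\omega(k)}\cos(k\cdot z)Z_k(v)\,dk$, the sine part vanishing by the symmetry $X\to-X$. Since $Z_k\ge0$ we may bound $\cos(k\cdot z)\le1$, and by (9.1) $1/Z(v)\le e^{C_*-\lambda v}$. So
$$\sup_zE_{Q^{(T)}}[p_u(X(v)-z)]\le b(v,u):=e^{2C_*}(2\pi)^{-d}\int_{[-\pi,\pi]^d}e^{-u\omega(k)-\lambda v}Z_k(v)\,dk.\tag{9.2}$$
Integrating over $u$ gives $1/\omega(k)$, Lemma 4 gives another $1/(\kappa\omega(k))$, and $(2\pi)^{-d}\int\omega(k)^{-2}dk=\int_0^\infty u\,p_u(0)\,du=G'$. Hence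
$$\int_0^\infty dv\int_0^\infty du\,b(v,u)\le\frac{e^{2C_*}G'}\kappa.\tag{9.3}$$

**Step 3: the mixed reward as an additive functional.** Let $Q_t$ be the product of $p$ copies of $Q^{(t)}$, so that $Z_p(t)/Z_1(t)^p=E_{Q_t}[e^{M_p}]$. Write $M_p=\int_0^ta(r)\,dr$, where $a(r)\ge0$ collects the mixed chains with latest time $s_n=r$. It is bounded, by $\rho\sum_{n\ge2}(p\gamma)^nG^{n-1}$, and measurable with respect to $\mathcal{F}_r=\sigma(X_j(s):s\le r,\ j\le p)$. We shall bound $E_{Q_t}[\int_s^ta(r)\,dr\mid\mathcal{F}_s]$ uniformly.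

**Step 4: replace the conditional future by a fresh one.** For each particle, $\mathcal{A}(0,t)=\mathcal{A}(0,s)+\mathcal{A}(s,t)+\mathrm{cross}$, where $0\le\mathrm{cross}\le C_*$ collects the chains straddling $s$. So under $Q_t$ given $\mathcal{F}_s$ the future increments of particle $j$ have density $e^{\mathrm{cross}}/E_{Q^{(t-s)}}[e^{\mathrm{cross}}]\le e^{C_*}$ with respect to a fresh copy of $Q^{(t-s)}$ on $[s,t]$, and the particles are conditionally independent. Hence
$$E_{Q_t}\Big[\int_s^ta(r)\,dr\,\Big|\,\mathcal{F}_s\Big]\le e^{pC_*}E_{\rm fresh}\Big[\int_s^ta(r)\,dr\Big],\tag{9.4}$$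
with the past fixed and the particles independent under "fresh".

**Step 5: every mixed chain has one kernel that averages.** Consider a mixed chain $(s_1<\dots<s_n;j_1,\dots,j_n)$ with $s_n>s$. Let $i=\max\{i':j_{i'}\ne j_{i'+1}\}$, the last change of color. If $s_{i+1}>s$, put $l=i$. Otherwise let $l$ be the index with $s_l\le s<s_{l+1}$. In both cases $s_{l+1}>s$. In the first case $X_{j_l}(s_l)$ belongs to a particle other than $j_{l+1}$; in the second case it is determined by the past. Either way it is independent, under "fresh", of the increment of $X_{j_{l+1}}$ over $[s,s_{l+1}]$. Conditioning on $X_{j_l}(s_l)$ and applying (9.2), with $z=X_{j_l}(s_l)-X_{j_{l+1}}(s)$ and $T=t-s$,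
$$E_{\rm fresh}\,p_{s_{l+1}-s_l}\big(X_{j_{l+1}}(s_{l+1})-X_{j_l}(s_l)\big)\le b(s_{l+1}-s,\;s_{l+1}-s_l).$$
Bound the other $n-2$ kernels by $p_{u_i}(0)$. For given $l$ the times of the chain are parametrized by $v=s_{l+1}-s>0$ and the gaps $u_1,\dots,u_{n-1}$. Sum over the $n-1$ values of $l$ and the at most $p^n$ colorings, integrate, and use (9.3) and (9.4):
$$E_{Q_t}\Big[\int_s^ta(r)\,dr\,\Big|\,\mathcal{F}_s\Big]\le e^{pC_*}\sum_{n\ge2}\rho(p\gamma)^n(n-1)G^{n-2}\,\frac{e^{2C_*}G'}\kappa=\frac{e^{(p+2)C_*}\rho p^2\gamma^2G'}{\kappa(1-p\gamma G)^2}=:\delta.\tag{9.5}$$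

**Step 6: from first moment to exponential moment.** Write $M_p^m/m!=\int_{0<r_1<\dots<r_m<t}\prod_ia(r_i)\,dr$. Conditioning on $\mathcal{F}_{r_{m-1}}$, the integral over $r_m$ contributes at most $\delta$ by (9.5); then condition on $\mathcal{F}_{r_{m-2}}$, and so on, the last factor being (9.5) with $s=0$. So $E_{Q_t}[M_p^m]/m!\le\delta^m$. If $\delta<1$, then $Z_p(t)\le(1-\delta)^{-1}Z_1(t)^p$, and (3.4) gives $\lambda_p\le\lambda_1$. As $\lambda_1\le\dots\le\lambda_p$, all are equal, and the system is not $p$-intermittent. Since $\kappa\delta$ does not depend on $\kappa$, the condition $\delta<1$ holds for every $\kappa>\kappa\delta$. Thus $\kappa_p\le\kappa\delta=e^{(p+2)C_*}\rho p^2\gamma^2G'/(1-p\gamma G)^2$, which is Theorem 2(c). $\square$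

## 10. Strict order of $\kappa_{p-1}$ and $\kappa_p$ for $\gamma$ near $1/(pG)$

**Proof of Theorem 2(d).** Let $d\ge5$, $p\ge3$ and $\gamma\uparrow1/(pG)$. Then $\gamma<1/(pG)$ gives $p\le p^*$ and $\gamma<1/(2G)$, so parts (a) and (c) apply to both $p-1\ge2$ and $p$. The upper bound in (c) for $\kappa_{p-1}$ stays bounded, since $1-(p-1)\gamma G\to1/p$ and, in $C_*$, $1-\gamma G\to1-1/p$. The lower bound in (a) for $\kappa_p$ contains the factor $1/(1-p\gamma G)$ and tends to $\infty$. So there is $\gamma_0(d,\rho,p)<1/(pG)$ such that $\kappa_{p-1}<\kappa_p$ for all $\gamma\in(\gamma_0,1/(pG))$. $\square$
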